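\title{Radon--Nikod\'ym compact spaces of weight $\aleph_1$ with non-Radon--Nikod\'ym images when $\operatorname{non}(\mathcal M)$ is large}

\begin{abstract}
Let $\mathcal I$ be the meager ideal $\mathcal M$ or the null ideal $\mathcal N$ of $2^\omega$. We construct in ZFC a zero-dimensional Radon--Nikod\'ym compact space of weight $\max\{\mathfrak b,\operatorname{cof}([\operatorname{non}(\mathcal I)]^\omega)\}$ with a continuous image that is not Radon--Nikod\'ym. In the random model this gives an example of weight $\aleph_1$ while $\operatorname{non}(\mathcal M)>\aleph_1$, which answers a question of Mart\'inez-Celis and Morawski. We also bound the least weight of such an example, and we characterize combinatorially when the image space in our construction is Radon--Nikod\'ym.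
\end{abstract}

\section{Introduction}

All compact spaces are Hausdorff. A metric $d$ on a compact space $K$, not necessarily compatible with the topology, \emph{fragments} $K$ if for every $\varepsilon>0$ and every nonempty $C\subseteq K$ there is an open $U\subseteq K$ with $U\cap C\ne\emptyset$ and $\operatorname{diam}_d(U\cap C)<\varepsilon$. The metric $d$ is \emph{lower semicontinuous} if $\{(u,v):d(u,v)>c\}$ is open in $K\times K$ for every $c$. The space $K$ is \emph{Radon--Nikod\'ym}, or \emph{RN}, if some lower semicontinuous metric fragments it. By a result of Namioka, this is equivalent to the original definition via weak$^*$ compact subsets of dual Banach spaces.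

The two conditions pull in opposite directions. Lower semicontinuity says that large distances spread: if two points are far apart, so are all pairs of points near them. Fragmentation says that large distances do not spread everywhere: each set has relatively open pieces of small diameter. A compact metrizable space is RN through a compatible metric. A compact \emph{scattered} space, one in which every nonempty subset has a relatively isolated point, is RN through the discrete metric. An uncountable cube $2^S$ is not RN. Indeed, if $d$ fragments a compact space, choose nonempty open sets $U_n$ with $\overline{U_{n+1}}\subseteq U_n$ and $\operatorname{diam}_d U_n<2^{-n}$; their intersection is a single point, which is then a $G_\delta$ point. A $G_\delta$ subset of $2^S$ that contains $x$ contains every point that agrees with $x$ on a certain countable set of coordinates, so $2^S$ has no $G_\delta$ points.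

A closed subspace of an RN space is RN, by restriction of the metric. Continuous images are a different matter, and the weaker notion that survives them is the following. A compact space $K$ is \emph{quasi RN} if some metric $d$ fragments $K$ and any two distinct points have open neighborhoods $U,V$ with $d(U,V)>0$. Every RN space is quasi RN, and Namioka proved that the class of quasi RN spaces is closed under continuous images. Avil\'es and Koszmider constructed in ZFC an RN space of weight $\mathfrak c$ with a continuous image that is not RN. So one can ask how small such a space can be. Let $\mathfrak w$ be the least weight of an RN space with a continuous image that is not RN.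

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(k)\le g(k)$ for all but finitely many $k$. The \emph{bounding number} $\mathfrak b$ is the least size of a subset of $\omega^\omega$ with no $\le^*$-upper bound. For $\mathcal I\in\{\mathcal M,\mathcal N\}$, the ideals of meager and of null subsets of $2^\omega$, let $\operatorname{non}(\mathcal I)$ be the least size of a set not in $\mathcal I$. These cardinals lie between $\aleph_1$ and $\mathfrak c$, and $\mathfrak b\le\operatorname{non}(\mathcal M)$. Avil\'es proved that every quasi RN space of weight less than $\mathfrak b$ is RN, which gives $\mathfrak b\le\mathfrak w$. In the other direction, it is known that $\mathfrak w=\aleph_1$ follows from the parametrized diamond principle $\diamondsuit(\operatorname{non}(\mathcal M))$, that is, $\diamondsuit(\mathcal M,2^\omega,\not\ni)$ in the sense of Moore, Hru\v{s}\'ak and D\v{z}amonja \cite{MHD}: for every map $F$ from $2^{<\omega_1}$ to Borel codes of meager sets whose restriction to each $2^\alpha$ is Borel, there is $g:\omega_1\to2^\omega$ such that for every $f:\omega_1\to2$ the set $\{\alpha<\omega_1:g(\alpha)\notin F(f{\upharpoonright}\alpha)\}$ is stationary.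 This principle is consistent with the failure of CH, and it implies $\operatorname{non}(\mathcal M)=\aleph_1$.

Thus $\mathfrak w=\aleph_1$ requires $\mathfrak b=\aleph_1$, and it follows from a principle that implies the stronger equality $\operatorname{non}(\mathcal M)=\aleph_1$. The lower bound speaks only of domination, so one may guess that category is an artifact of the hypothesis, but nothing above excludes that $\mathfrak w=\aleph_1$ implies $\operatorname{non}(\mathcal M)=\aleph_1$. This is the question of Mart\'inez-Celis and Morawski \cite{MM}:
\begin{quote}
\emph{Is it consistent that $\operatorname{non}(\mathcal M)>\aleph_1$ and there is an RN space of weight $\aleph_1$ with a continuous image that is not RN?}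
\end{quote}
The answer is yes. It follows from a construction in ZFC that uses the ideal $\mathcal M$ in a single lemma, which holds equally well for $\mathcal N$. For a cardinal $\nu\ge\aleph_1$ let $\operatorname{cof}([\nu]^\omega)$ be the least size of a family of countably infinite subsets of $\nu$ that is \emph{cofinal}: every countable subset of $\nu$ is contained in a member of the family.

\begin{theorem}\label{thm:main}
Let $\mathcal I\in\{\mathcal M,\mathcal N\}$, $\nu=\operatorname{non}(\mathcal I)$ and $\lambda=\max\{\mathfrak b,\operatorname{cof}([\nu]^\omega)\}$. There is a zero-dimensional RN space $K$ of weight $\lambda$ with a continuous image $L$ of weight $\lambda$ that is not RN.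
\end{theorem}

\begin{corollary}\label{cor:answer}
If $\mathfrak b=\operatorname{non}(\mathcal N)=\aleph_1$, there is an RN space of weight $\aleph_1$ with a continuous image that is not RN. It is consistent that this hypothesis holds and $\operatorname{non}(\mathcal M)$ is as large as desired: after adding $\kappa\ge\aleph_2$ random reals to a model of CH, $\mathfrak b=\operatorname{non}(\mathcal N)=\aleph_1$ and $\operatorname{non}(\mathcal M)\ge\kappa$.
\end{corollary}

\begin{theorem}\label{thm:weight}
We have
\[
\mathfrak b\le\mathfrak w\le\min\Bigl\{\operatorname{cof}([\operatorname{non}(\mathcal M)]^\omega),\ \max\{\mathfrak b,\operatorname{cof}([\operatorname{non}(\mathcal N)]^\omega)\}\Bigr\},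
\]
and every cardinal $\kappa\ge\mathfrak w$ is the weight of an RN space with a continuous image that is not RN. Consequently:
\begin{enumerate}
\item[(a)] $\operatorname{non}(\mathcal M)=\aleph_1$ implies $\mathfrak w=\aleph_1$, so $\diamondsuit(\operatorname{non}(\mathcal M))$ can be weakened to its consequence $\operatorname{non}(\mathcal M)=\aleph_1$;
\item[(b)] $\max\{\mathfrak b,\operatorname{non}(\mathcal N)\}=\aleph_1$ implies $\mathfrak w=\aleph_1$, and this hypothesis is consistent with $\operatorname{non}(\mathcal M)$ arbitrarily large;
\item[(c)] if $\mathfrak b<\aleph_\omega$ and $\min\{\operatorname{non}(\mathcal M),\operatorname{non}(\mathcal N)\}\le\mathfrak b$, then $\mathfrak w=\mathfrak b$, so the bound of Avil\'es is sharp and the possible weights are exactly the cardinals $\ge\mathfrak b$.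
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} has a topological half and a combinatorial half. Section~\ref{sec:model} isolates the topological mechanism in a metrizable model. Section~\ref{sec:spaces} attaches spaces $K\to L$ to an almost disjoint family labeled by functions in $\omega^\omega$ and shows that $K$ is always RN. Theorem~\ref{thm:criterion} says that $L$ is RN exactly when a condition $(\star)$ on the labeled family fails. Section~\ref{sec:data} builds a family of size $\lambda$ that satisfies $(\star)$.

\section{Tools}\label{sec:tools}

\subsection*{Metrics from families of functions}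
All fragmenting metrics below are built in one way. For a family $\Phi$ of continuous functions $K\to[0,1]$ let $d_\Phi(u,v)=\sup_{\varphi\in\Phi}|\varphi(u)-\varphi(v)|$, with $\sup\emptyset=0$. Call $\Phi$ \emph{fragmenting} if for every $\varepsilon>0$ and every nonempty $C\subseteq K$ there is an open $U$ with $U\cap C\ne\emptyset$ and $\operatorname{diam}_{d_\Phi}(U\cap C)<\varepsilon$.

\begin{lemma}\label{lem:families}
Let $K$ be compact and let $\Phi_0,\Phi_1,\dots$ be fragmenting families whose union separates the points of $K$. Then $K$ is RN.
\end{lemma}

\begin{proof}
Let $d=\sup_k2^{-k}d_{\Phi_k}$. It is a supremum of pseudometrics, and it is a metric because the functions separate points. It is lower semicontinuous as a supremum of continuous functions on $K\times K$. Given $\varepsilon$ and $C$, choose $N$ with $2^{-N}<\varepsilon$, and choose open sets $U_0\supseteq\dots\supseteq U_N$ that meet $C$, applying the hypothesis on $\Phi_k$ to the set $U_{k-1}\cap C$ (to $C$ if $k=0$), so that $\operatorname{diam}_{d_{\Phi_k}}(U_k\cap C)<\varepsilon$. The families $\Phi_k$ with $k>N$ contribute at most $2^{-N-1}$ to $d$, so $\operatorname{diam}_d(U_N\cap C)<\varepsilon$.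
\end{proof}

\subsection*{Weight}
The weight of a space is the least size of a base. We use two textbook facts: an infinite compact space $K$ has weight at most $|K|$, and the weight of a continuous image of a compact space $K$ is at most the weight of $K$.

\subsection*{Cardinals}
Countably many functions in $\omega^\omega$ have a $\le^*$-upper bound, so a countable union of $\le^*$-bounded families is $\le^*$-bounded. Replacing each $h$ by $k\mapsto\max_{m\le k}h(m)$, we obtain an unbounded family of size $\mathfrak b$ that consists of nondecreasing functions. A cofinal family covers $\nu$ by countable sets, so $\operatorname{cof}([\nu]^\omega)\ge\nu$; and $\operatorname{cof}([\nu]^\omega)\le\nu^{\aleph_0}\le\mathfrak c$ if $\nu\le\mathfrak c$. Moreover,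
\begin{equation}\label{eq:cof}
\operatorname{cof}([\aleph_n]^\omega)=\aleph_n\qquad(1\le n<\omega).
\end{equation}
For $n=1$ the infinite countable ordinals form a cofinal family. A countable subset of $\aleph_{n+1}$ is contained in an ordinal $\zeta<\aleph_{n+1}$ of size $\aleph_n$, so the union over such $\zeta$ of cofinal families of size $\aleph_n$ in $[\zeta]^\omega$ is cofinal and has size $\aleph_{n+1}$.

\subsection*{Dyadic notation}
For $s\in2^{<\omega}$ let
\[
\ell_s=\sum_{k<|s|}s(k)2^{-k-1},\qquad r_s=\ell_s+2^{-|s|},\qquad \tilde\ell_s=s^\frown000\ldots,\qquad\tilde r_s=s^\frown111\ldots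
\]
The intervals $[\ell_s,r_s]$, $s\in2^i$, subdivide $[0,1]$ into $2^i$ consecutive pieces. The map $\vartheta:2^\omega\to[0,1]$, $\vartheta(y)=\sum_ky(k)2^{-k-1}$, is continuous and onto, with $\vartheta(\tilde\ell_s)=\ell_s$ and $\vartheta(\tilde r_s)=r_s$. Let $\bar0=000\ldots$ and $\bar1=111\ldots$. For distinct $y,z\in2^\omega$ let $\Delta(y,z)=\min\{k:y(k)\ne z(k)\}$. The sets $[t]=\{y\in2^\omega:t\subset y\}$, $t\in2^{<\omega}$, are the \emph{basic clopen sets}.

\section{A model: the interval against the Cantor set}\label{sec:model}

Let $Q_0=\{(n,s):n\in\omega,\ s\in2^{<\omega},\ |s|\le n\}$ be discrete and let $B_0=Q_0\cup\{*\}$ be its one-point compactification. Let $L_0\subseteq B_0\times[0,1]$ consist of the segment $\{*\}\times[0,1]$ and, over each $q=(n,s)$, of the two points $(q,\ell_s)$ and $(q,r_s)$; see Figure~\ref{fig:model}. Let $K_0\subseteq B_0\times2^\omega$ consist of $\{*\}\times2^\omega$ and the points $(q,\tilde\ell_s)$, $(q,\tilde r_s)$. Both spaces are compact and metrizable, and $\operatorname{id}\times\vartheta$ maps $K_0$ onto $L_0$. Both are RN, but they differ in what a lower semicontinuous metric can do on the two-point fibers.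

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.05,yscale=2.4]
\foreach \x/\a/\b/\t in {0/0/1/\emptyset,1/0/0.5/0,2/0.5/1/1,3/0/0.25/00,4/0.25/0.5/01,5/0.5/0.75/10,6/0.75/1/11}{
  \draw[dotted] (\x,\a)--(\x,\b);
  \node[circle,fill,inner sep=1.3pt] at (\x,\a) {};
  \node[circle,fill,inner sep=1.3pt] at (\x,\b) {};
  \node at (\x,-0.16) {\small $(n,\t)$};}
\node at (7,0.5) {$\cdots$};
\draw[very thick] (8,0)--(8,1);
\node at (8,-0.16) {\small $*$};
\node[right] at (8,0) {\small $0$};
\node[right] at (8,0.5) {\small $1/2$};
\node[right] at (8,1) {\small $1$};
\end{tikzpicture}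
\caption{The space $L_0$. Over the isolated point $(n,s)$ lie only the two endpoints of the dyadic interval coded by $s$ (shown for one $n\ge2$ and $|s|\le2$; the dotted segments are not part of the space). Over the limit point $*$ lies the whole interval $[0,1]$. For fixed $s$ and $n\to\infty$ the pair over $(n,s)$ converges to the pair of endpoints of that dyadic interval over $*$.}
\label{fig:model}
\end{figure}

Let $d$ be a lower semicontinuous metric on $L_0$ with $d((*,0),(*,1))>1$. By the triangle inequality one of $d((*,0),(*,\frac12))$ and $d((*,\frac12),(*,1))$ exceeds $\frac12$; say the first. The pairs $\bigl(((n,0),0),((n,0),\frac12)\bigr)$ converge to $\bigl((*,0),(*,\frac12)\bigr)$, which lies in the open set $\{d>\frac12\}$. So the fiber over $(n,0)$ has diameter greater than $\frac12$ for all but finitely many $n$. With $2^i$ intervals in place of two, the same argument gives for each $i$ an $s\in2^i$ such that the fiber over $(n,s)$ has diameter greater than $2^{-i}$ for all but finitely many $n$. \emph{In $L_0$ the fiber diameters at level $i$ cannot decay faster than $2^{-i}$.}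

In $K_0$ they can decay at any rate. Let $2=\varepsilon_0\ge\varepsilon_1\ge\dots>0$ tend to $0$, and let the distance between distinct points $(b,y),(b',y')$ be $2$ if $b\ne b'$ and $\varepsilon_{\Delta(y,y')}$ if $b=b'$. This is an ultrametric. It is lower semicontinuous, because $b\ne b'$ and the value of $\Delta(y,y')$ persist under small perturbations, and $2\ge\varepsilon_k$. The points $(*,\bar0)$ and $(*,\bar1)$ are at distance $2$, while the fiber over $(n,s)$ has diameter $\varepsilon_{|s|}$. The chain of triangle inequalities breaks because $\tilde r_0=0111\ldots$ and $\tilde\ell_1=1000\ldots$ are distinct points: the whole distance $2$ sits in the gap between them, which $\vartheta$ closes.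

To turn this difference into a failure of fragmentation, we take many copies of the model, indexed by $\alpha\in\Lambda$, and let them share isolated points. Over a shared point $q$ the fiber consists of choices of an endpoint for each copy that contains $q$. If infinitely many copies can choose freely and two points that differ in one of these choices are more than $c$ apart, for a fixed $c>0$, then we have a copy of $2^\omega$ all of whose nonempty relatively open subsets have diameter greater than $c$. In the interval version the lower bound $2^{-i}d(\text{bottom},\text{top})$ depends on $\alpha$ only through one positive number, so it is uniform on each piece of a countable partition of $\Lambda$. In the Cantor version each copy may have its own rate of decay, prescribed by a function $f_\alpha\in\omega^\omega$. Two difficulties remain. The fiber over $q$ cannot be the full cube of choices, since uncountable cubes are not RN. And the lower bound holds only outside finite sets of isolated points that depend on the unknown metric, so the copies must overlap so much that no choice of finite sets separates them.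

\section{The spaces $K$ and $L$}\label{sec:spaces}

\begin{definition}\label{def:data}
\emph{Data} consist of sets $\Xi,\Lambda$ with $|\Xi|\le|\Lambda|=\lambda$ and $\lambda$ infinite, countable sets $a_\alpha\subseteq\Xi$ $(\alpha\in\Lambda)$ with $a_\alpha\cap a_\beta$ finite for $\alpha\ne\beta$, and nondecreasing functions $f_\alpha\in\omega^\omega$ $(\alpha\in\Lambda)$.
\end{definition}

Fix data and injections $\rho_\alpha:a_\alpha\to\omega$. Let
\[
Q=\Xi\times2^{<\omega},\qquad\bar a_\alpha=\{(\xi,s)\in Q:\xi\in a_\alpha,\ |s|\le\rho_\alpha(\xi)\},\qquad A_q=\{\alpha\in\Lambda:q\in\bar a_\alpha\}\quad(q\in Q).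
\]
The set $\bar a_\alpha$ is the copy of $Q_0$ that belongs to $\alpha$. It contains only finitely many pairs with a given first coordinate, so $\bar a_\alpha\cap\bar a_\beta$ is finite for $\alpha\ne\beta$; and for each $s$ it contains $(\xi,s)$ for all but finitely many $\xi\in a_\alpha$, because $\rho_\alpha$ is injective.

\subsection*{The base}
Topologize $Q\cup\Lambda$ by making the points of $Q$ isolated and giving $\alpha\in\Lambda$ the basic neighborhoods $\{\alpha\}\cup(\bar a_\alpha\setminus E)$, $E$ finite. These neighborhoods are compact and open, and the space is Hausdorff because the sets $\bar a_\alpha$ have finite intersections. Let $B=Q\cup\Lambda\cup\{\infty\}$ be the one-point compactification. Each $\{\alpha\}\cup\bar a_\alpha$ is clopen in $B$. The space $B$ is zero-dimensional: a compact subset of $Q\cup\Lambda$ is covered by finitely many compact open sets, and the complement of their union is a clopen neighborhood of $\infty$. It is scattered: in a nonempty $P\subseteq B$, a point of $P\cap Q$ is isolated; if there is none, a point $\alpha\in P\cap\Lambda$ is isolated by $\{\alpha\}\cup\bar a_\alpha$; otherwise $P=\{\infty\}$. Its weight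 is $\lambda$: it is at most $|B|=\lambda$, and the subspace $B\setminus Q$ has $\lambda$ isolated points.

\subsection*{The spaces}
Let $L\subseteq B\times[0,1]^\Lambda$ consist of the following points:
\begin{itemize}
\item $(q,x)$ with $q=(\xi,s)\in Q$, $x_\alpha=0$ for $\alpha\notin A_q$, $x_\alpha\in\{\ell_s,r_s\}$ for $\alpha\in A_q$, and $\alpha\mapsto f_\alpha(|s|)$ injective on $\{\alpha\in A_q:x_\alpha=r_s\}$;
\item $(\alpha,x)$ with $\alpha\in\Lambda$, $x_\alpha\in[0,1]$ arbitrary, and $x_\beta=0$ for $\beta\ne\alpha$;
\item $(\infty,0)$.
\end{itemize}
Let $K\subseteq B\times(2^\omega)^\Lambda$ be defined in the same way, with $2^\omega,\bar0,\tilde\ell_s,\tilde r_s$ in place of $[0,1],0,\ell_s,r_s$. The \emph{fiber} over $b\in B$ is the set of points with first coordinate $b$.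

The injectivity condition answers the first difficulty of Section~\ref{sec:model}. A point over $q=(\xi,s)$ chooses the right endpoint at most once in each class $\{\alpha\in A_q:f_\alpha(|s|)=v\}$, $v\in\omega$, and these choices are independent. Without the condition the fiber would be the cube $2^{A_q}$, and $K$ would fail to be RN as soon as some $A_q$ is uncountable. With it, the fiber still contains a copy of $2^\omega$ whenever infinitely many classes are nonempty.

\begin{lemma}\label{lem:compact}
$K$ and $L$ are compact spaces of weight $\lambda$, $K$ is zero-dimensional, and $\operatorname{id}\times\vartheta^\Lambda$ maps $K$ continuously onto $L$.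
\end{lemma}

\begin{proof}
We show that $L$ is closed in $B\times[0,1]^\Lambda$; the proof for $K$ is the same after the substitution of symbols. Note first that $x_\beta=0$ for every $(b,x)\in L$ with $b\notin\{\beta\}\cup\bar a_\beta$. Let a net $(b^\iota,x^\iota)$ in $L$ converge to $(b,x)$. If $b=q=(\xi,s)$, then eventually $b^\iota=q$, and the conditions that define the fiber over $q$ are closed: each involves one coordinate, or says for two indices $\alpha\ne\beta$ in $A_q$ with $f_\alpha(|s|)=f_\beta(|s|)$ that $x_\alpha=\ell_s$ or $x_\beta=\ell_s$. If $b\in\Lambda\cup\{\infty\}$ and $\beta\ne b$, then eventually $b^\iota$ is outside the clopen set $\{\beta\}\cup\bar a_\beta$, so $x^\iota_\beta=0$ eventually and $x_\beta=0$. In both cases $(b,x)\in L$.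

The map $\operatorname{id}\times\vartheta^\Lambda$ is a bijection between the fibers over $q$, it maps the fiber $2^\omega$ over $\alpha$ onto the fiber $[0,1]$, and it sends $(\infty,\bar0)$ to $(\infty,0)$. Both ambient products have weight $\lambda$, and both spaces project onto $B$, since the fiber over $q$ contains the point that always chooses the left endpoint. So both have weight exactly $\lambda$. Finally, $K$ is a subspace of a product of zero-dimensional spaces.
\end{proof}

The next lemma contains all that is needed to verify fragmentation, in $K$ and in $L$.

\begin{lemma}\label{lem:count}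
Let $C$ be a nonempty subset of $L$ or of $K$.
\begin{enumerate}
\item[(1)] There is an open $U$ such that $U\cap C$ is nonempty and contained in one fiber.
\item[(2)] Suppose that $C$ lies in the fiber over $q=(\xi,s)$, and let $S\subseteq A_q$ be such that $\{f_\alpha(|s|):\alpha\in S\}$ is finite. There is an open $U$ with $U\cap C\ne\emptyset$ such that for every $\alpha\in S$ the coordinate $x_\alpha$ is constant on $U\cap C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The projection of $C$ to the scattered space $B$ has a relatively isolated point. Let $U$ be the preimage of an open set that isolates it.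

(2) We write the proof for $L$. For $(q,x)\in C$ let $S(x)=\{\alpha\in S:x_\alpha=r_s\}$. The map $\alpha\mapsto f_\alpha(|s|)$ is injective on $S(x)$ and takes values in a fixed finite set, so $|S(x)|$ is bounded. Pick $(q,x^*)\in C$ with $|S(x^*)|$ maximal and let $U$ be the open set of points with $x_\alpha\ne\ell_s$ for all $\alpha\in S(x^*)$. A point $(q,x)\in U\cap C$ has $S(x)\supseteq S(x^*)$, hence $S(x)=S(x^*)$ by maximality, and this determines $x_\alpha$ for all $\alpha\in S$.
\end{proof}

\begin{proposition}\label{prop:K}
$K$ is RN.
\end{proposition}

\begin{proof}
On $K$ the digit functions $(b,x)\mapsto x_\alpha(m)$ are continuous. We sort them into countably many families by the value $f_\alpha(m)$; in the metric of Lemma~\ref{lem:families} this gives the copy $\alpha$ a rate of decay governed by $f_\alpha$. Let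
\[
\Gamma_{m,n}=\{(b,x)\mapsto x_\alpha(m)\ :\ \alpha\in\Lambda,\ f_\alpha(m)\le n\}\qquad(m,n\in\omega),
\]
and let $\Gamma^*$ be the family of characteristic functions of preimages of clopen subsets of $B$. These families separate points: $\Gamma^*$ separates points in different fibers because $B$ is zero-dimensional, and two points in one fiber with $x_\alpha(m)\ne x'_\alpha(m)$ are separated by a member of $\Gamma_{m,f_\alpha(m)}$.

We show that every nonempty $C\subseteq K$ has a nonempty relatively open subset on which all functions of a given family are constant. By Lemma~\ref{lem:count}(1) we may assume that $C$ lies in the fiber over one point $b_0$. This settles $\Gamma^*$, and also the case $b_0=\infty$, where $C$ is a point. Consider $\Gamma_{m,n}$. If $b_0=\alpha$, only $x_\alpha$ varies on $C$, and we fix a value of $x_\alpha(m)$ attained on $C$. Let $b_0=(\xi,s)=q$ and $i=|s|$. For $\alpha\notin A_q$ the digit $x_\alpha(m)$ is $0$ on $C$. If $m<i$, then $x_\alpha(m)=s(m)$ on $C$ for $\alpha\in A_q$. If $m\ge i$, let $S=\{\alpha\in A_q:f_\alpha(m)\le n\}$. For $\alpha\in S$ we have $f_\alpha(i)\le f_\alpha(m)\le n$, so Lemma~\ref{lem:count}(2) applies.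 Now Lemma~\ref{lem:families} shows that $K$ is RN.
\end{proof}

The inequality $f_\alpha(i)\le f_\alpha(m)$ is the only use of the monotonicity of $f_\alpha$. It is needed because the $m$-th digit distinguishes $\tilde\ell_s$ from $\tilde r_s$ at every level $|s|\le m$, while the fiber over $(\xi,s)$ is controlled by the values $f_\alpha(|s|)$.

\section{When $L$ is Radon--Nikod\'ym}\label{sec:criterion}

The digit functions do not descend to $L$, and the lower bound of Section~\ref{sec:model} applies to each copy. The following condition answers the second difficulty: after any countable splitting of $\Lambda$ and any removal of finite sets, some $\xi$ is still shared by copies from one piece that realize infinitely many values $f_\alpha(i)$.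
\begin{itemize}
\item[$(\star)$] Whenever $\Lambda=\bigcup_{j\in\omega}\Lambda_j$ and $F^i_\alpha\subseteq a_\alpha$ are finite $(\alpha\in\Lambda,\ i\in\omega)$, there are $i,j\in\omega$ and $\xi\in\Xi$ such that $\{f_\alpha(i):\alpha\in\Lambda_j,\ \xi\in a_\alpha\setminus F^i_\alpha\}$ is infinite.
\end{itemize}

\begin{theorem}\label{thm:criterion}
For any data, $L$ is RN if and only if $(\star)$ fails.
\end{theorem}

Theorem~\ref{thm:main} needs only the first half of the proof. The second half shows that a metric can take advantage of arbitrary finite sets $F^i_\alpha$, so that $(\star)$ cannot be weakened.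

\begin{proof}[Proof that $(\star)$ implies that $L$ is not RN]
Let $d$ be a lower semicontinuous metric on $L$; we show that it does not fragment $L$. For $t\in[0,1]$ let $e^t_\alpha$ be the point over $\alpha$ with $x_\alpha=t$. For $\alpha\in\Lambda$ let $j_\alpha$ be the least $j$ with $d(e^0_\alpha,e^1_\alpha)>1/(j+1)$, and let $\Lambda_j=\{\alpha:j_\alpha=j\}$. These sets partition $\Lambda$.

Fix $\alpha\in\Lambda_j$ and $i\in\omega$, and put $c_{i,j}=2^{-i}/(j+1)$. By the triangle inequality,
\[
\frac1{j+1}<d(e^0_\alpha,e^1_\alpha)\le\sum_{s\in2^i}d(e^{\ell_s}_\alpha,e^{r_s}_\alpha),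
\]
so there is $s=s_\alpha(i)\in2^i$ with $d(e^{\ell_s}_\alpha,e^{r_s}_\alpha)>c_{i,j}$. By lower semicontinuity there are open sets $V\ni e^{\ell_s}_\alpha$ and $V'\ni e^{r_s}_\alpha$ with $d>c_{i,j}$ on $V\times V'$. We transfer this inequality to the fibers over points of $\bar a_\alpha$, where the coordinates $x_\beta$, $\beta\ne\alpha$, are no longer all zero. There are finite sets $E\subseteq\bar a_\alpha$ and $P\subseteq\Lambda\setminus\{\alpha\}$ such that $V$ contains every $(b,x)\in L$ with $b\in\{\alpha\}\cup(\bar a_\alpha\setminus E)$, $x_\alpha=\ell_s$ and $x_\beta=0$ for $\beta\in P$, and $V'$ contains every such point with $r_s$ in place of $\ell_s$. The set $E'=E\cup\bigcup_{\beta\in P}(\bar a_\alpha\cap\bar a_\beta)$ is finite by almost disjointness, and over $q\in\bar a_\alpha\setminus E'$ the conditions $x_\beta=0$, $\beta\in P$, hold automatically. Let $F^i_\alpha$ be the finite set of $\xi\in a_\alpha$ with $\rho_\alpha(\xi)<i$ or $(\xi,s)\in E'$. Then for $\xi\in a_\alpha\setminus F^i_\alpha$, $s=s_\alpha(i)$ and $q=(\xi,s)$: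
\begin{equation}\label{eq:far}
\alpha\in A_q,\ \text{ and }\ d\bigl((q,x),(q,x')\bigr)>c_{i,j}\ \text{ for all }(q,x),(q,x')\in L\text{ with }x_\alpha=\ell_s,\ x'_\alpha=r_s.
\end{equation}

Apply $(\star)$ to these $\Lambda_j$ and $F^i_\alpha$ to obtain $i,j,\xi$. There are infinitely many $\alpha\in\Lambda_j$ with $\xi\in a_\alpha\setminus F^i_\alpha$ and pairwise distinct values $f_\alpha(i)$. Since $2^i$ is finite, infinitely many of them, $\alpha_0,\alpha_1,\dots$, have the same $s_\alpha(i)=s$. Let $q=(\xi,s)$ and let $C$ be the set of all $(q,x)$ with $x_{\alpha_n}\in\{\ell_s,r_s\}$ for all $n$, $x_\alpha=\ell_s$ for the other $\alpha\in A_q$, and $x_\alpha=0$ for $\alpha\notin A_q$. Then $C\subseteq L$, because the numbers $f_{\alpha_n}(i)$ are pairwise distinct. A nonempty relatively open subset of $C$ contains a basic one, which restricts finitely many coordinates, so it contains two points that differ at some $\alpha_n$. By \eqref{eq:far} for $\alpha_n$ its diameter exceeds $c_{i,j}$. Hence $d$ does not fragment $L$.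
\end{proof}

\begin{proof}[Proof that $L$ is RN if $(\star)$ fails]
Let $\Lambda=\bigcup_j\Lambda_j$ and $F^i_\alpha$ be such that $\{f_\alpha(i):\alpha\in\Lambda_j,\ \xi\in a_\alpha\setminus F^i_\alpha\}$ is finite for all $i,j,\xi$. The natural families $\{x_\alpha:\alpha\in\Lambda_j\}$ of coordinate functions need not be fragmenting, since the hypothesis says nothing about the pairs with $\xi\in F^i_\alpha$. We flatten the coordinate functions over these pairs. Define $\psi_\alpha:L\to[0,1]$ by
\[
\psi_\alpha(b,x)=\begin{cases}\ell_s&\text{if }b=(\xi,s)\in\bar a_\alpha\text{ and }\xi\in F^{|s|}_\alpha,\\ x_\alpha&\text{otherwise.}\end{cases}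
\]
The function $\psi_\alpha$ is continuous. It vanishes over the clopen set $B\setminus(\{\alpha\}\cup\bar a_\alpha)$. Over an isolated point $q$ it is constant or equal to $x_\alpha$, and the fiber is open. Let $u$ be a point over $\alpha$ and $i_0\in\omega$. Remove from $\{\alpha\}\cup\bar a_\alpha$ the finitely many $(\xi,s)$ with $|s|<i_0$ and $\xi\in F^{|s|}_\alpha$. Over the remaining neighborhood of $\alpha$ we have $|\psi_\alpha-x_\alpha|\le2^{-i_0}$, because flattening over $(\xi,s)$ changes the value by at most $r_s-\ell_s=2^{-|s|}$. As $\psi_\alpha(u)$ is the $\alpha$-th coordinate of $u$ and $i_0$ is arbitrary, $\psi_\alpha$ is continuous at $u$.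

Flattening loses the separation of some points over $Q$, which we restore by functions supported on single fibers. For $q=(\xi,s)\in\bar a_\alpha$ let $\chi_{q,\alpha}$ be the characteristic function of $\{(b,x)\in L:b=q,\ x_\alpha=r_s\}$. This set is clopen, since the fiber over $q$ is clopen and $x_\alpha$ takes only the values $\ell_s,r_s$ on it. Consider the countably many families
\[
\Psi_j=\{\psi_\alpha:\alpha\in\Lambda_j\},\qquad X_{i,n}=\{\chi_{q,\alpha}:q=(\xi,s)\in\bar a_\alpha,\ |s|=i,\ f_\alpha(i)\le n\},
\]
and the family $\Gamma^*$ of characteristic functions of preimages of clopen subsets of $B$. They separate points: $\Gamma^*$ separates different fibers, $\psi_\alpha=x_\alpha$ separates the points over $\alpha$, and two points over $q=(\xi,s)$ that differ at $\alpha$ are separated by $\chi_{q,\alpha}\in X_{|s|,f_\alpha(|s|)}$.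

Each family is fragmenting. Let $\varepsilon>0$ and $C\ne\emptyset$. By Lemma~\ref{lem:count}(1) we may assume that $C$ lies over one point $b_0$, which settles $\Gamma^*$ and the case $b_0=\infty$. If $b_0=\alpha$, all functions $\chi_{q,\beta}$ and all $\psi_\beta$ with $\beta\ne\alpha$ vanish on $C$, and we restrict $x_\alpha$ to an open interval of length less than $\varepsilon$. Let $b_0=q=(\xi,s)$ and $i=|s|$. For $\Psi_j$: the function $\psi_\alpha$ is $0$ on $C$ if $\alpha\notin A_q$ and $\ell_s$ if $\alpha\in A_q$ and $\xi\in F^i_\alpha$; the remaining indices form the set $S=\{\alpha\in A_q\cap\Lambda_j:\xi\notin F^i_\alpha\}$, on which $f_\alpha(i)$ takes finitely many values by the failure of $(\star)$. For $X_{i',n}$: only the functions $\chi_{q,\alpha}$ with this $q$ can be nonzero on $C$; there are none unless $i'=i$, and then their indices form the set $S=\{\alpha\in A_q:f_\alpha(i)\le n\}$. In both cases Lemma~\ref{lem:count}(2) gives a nonempty relatively open subset of $C$ on which all functions of the family are constant. By Lemma~\ref{lem:families}, $L$ is RN.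
\end{proof}

\begin{remark}\label{rem:needs}
Two ways in which $(\star)$ can fail show what the data must achieve.

(a) If $f_\alpha\le^*g$ for all $\alpha$, then $(\star)$ fails for $\Lambda_j=\{\alpha:f_\alpha(i)\le g(i)+j\text{ for all }i\}$ and $F^i_\alpha=\emptyset$. So $(\star)$ requires that $\{f_\alpha:\alpha\in\Lambda\}$ be unbounded, and $\lambda\ge\mathfrak b$, in agreement with the theorem of Avil\'es.

(b) If some $H:\Xi\to\omega$ is finite-to-one on every $a_\alpha$, then $(\star)$ fails for $\Lambda_j=\Lambda$ and $F^i_\alpha=\{\xi\in a_\alpha:H(\xi)<f_\alpha(i)\}$, since then all values in the set in $(\star)$ are at most $H(\xi)$. So $\Xi$ must be uncountable, and whenever $\Xi$ is an increasing union of sets $\Xi_n$, some $a_\alpha$ must meet some $\Xi_n$ in an infinite set.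
\end{remark}

We shall verify $(\star)$ in a form modeled on (b), in which the finite sets disappear.

\begin{lemma}\label{lem:H}
Suppose that whenever $\Lambda=\bigcup_j\Lambda_j$ there are $i,j$ such that for every $H:\Xi\to\omega$ some $\alpha\in\Lambda_j$ satisfies $H(\xi)<f_\alpha(i)$ for infinitely many $\xi\in a_\alpha$. Then $(\star)$ holds.
\end{lemma}

\begin{proof}
Given $\Lambda_j$ and $F^i_\alpha$, take $i,j$ from the hypothesis. If the set in $(\star)$ is finite for every $\xi$, let $H(\xi)$ be its maximum ($0$ if it is empty), and take $\alpha\in\Lambda_j$ for this $H$. As $F^i_\alpha$ is finite, some $\xi\in a_\alpha\setminus F^i_\alpha$ has $H(\xi)<f_\alpha(i)$, which contradicts the definition of $H(\xi)$.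
\end{proof}

\section{Data from a non-meager or a non-null set}\label{sec:data}

Fix $\mathcal I\in\{\mathcal M,\mathcal N\}$, $\nu=\operatorname{non}(\mathcal I)$ and $\lambda=\max\{\mathfrak b,\operatorname{cof}([\nu]^\omega)\}$. By Section~\ref{sec:tools}, $\aleph_1\le\nu\le\lambda\le\mathfrak c$.

Sequences that converge to distinct points have finite intersections. So we let $\Xi$ index a set $Z=\{z_\xi:\xi\in\Xi\}\subseteq2^\omega$ and let $a_\alpha$ index a sequence in $Z$ that converges to a point $y_\alpha$. By Remark~\ref{rem:needs}(b), when $Z$ is an increasing union of sets $Z_n$, some $a_\alpha$ has to catch infinitely many points of one $Z_n$, and by the form of $(\star)$ this $\alpha$ has to be found in a piece of a countable cover of $\Lambda$. Both $Z$ and the set of available limit points are thus cut into countably many pieces, and a piece of $Z$ must accumulate at a point of a piece of the second set. The ideal $\mathcal I$ serves to guarantee this.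

\subsection*{Large sets}
For $y\in2^\omega$ and $k\in\omega$ the \emph{$k$-th shell} around $y$ is the basic clopen set
\[
O_k(y)=\{z\ne y:\Delta(z,y)=k\}=[(y{\upharpoonright}k)^\frown(1-y(k))],
\]
the half of $[y{\upharpoonright}k]$ that does not contain $y$. A set $Z'$ \emph{surrounds} $y$ if it meets $O_k(y)$ for all but finitely many $k$. This is stronger than accumulating at $y$, which asks for infinitely many $k$. The stronger property is needed because it will be combined with an inequality $h(k)>m(k)$ that an unbounded family provides for infinitely many $k$ only.

Let $\mu$ be the product measure on $2^\omega$ and $\mu^*$ its outer measure. For $J$ basic clopen, a set $A\subseteq2^\omega$ is \emph{large in $J$} if $\mu^*(A\cap J)>\frac12\mu(J)$ (case $\mathcal N$), or if $A\cap J'\notin\mathcal M$ for every nonempty clopen $J'\subseteq J$ (case $\mathcal M$). A set $Z$ is \emph{full} if $\mu^*(Z)=1$ (case $\mathcal N$), or if $Z\cap J\notin\mathcal M$ for every nonempty clopen $J$ (case $\mathcal M$).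

We view $2^\omega$ as a group under coordinatewise addition modulo $2$, and let $E$ be the countable subgroup of finitely supported sequences. We use these textbook facts. The measure $\mu$ and both ideals are translation invariant, both ideals are closed under countable unions, and each set in $\mathcal I$ is contained in a Borel set in $\mathcal I$. An uncountable Borel set has size $\mathfrak c$. Each $A$ has a \emph{Borel hull} $G\supseteq A$ with $\mu(G)=\mu^*(A)$, and then $\mu(G\cap J)=\mu^*(A\cap J)$ for all Borel $J$. If $A_0\subseteq A_1\subseteq\cdots$, then $\mu^*(\bigcup_nA_n)=\lim_n\mu^*(A_n)$. An $E$-invariant Borel set has measure $0$ or $1$ (the 0--1 law). For Borel $G$, almost every $y\in G$ is a \emph{density point}: $\mu(G\cap[y{\upharpoonright}k])/\mu([y{\upharpoonright}k])\to1$ (the Lebesgue density theorem).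

\begin{lemma}\label{lem:large}
\begin{enumerate}
\item[(1)] There is a full set of size $\nu$.
\item[(2)] There are $\lambda$ pairwise disjoint sets of size $\nu$, none of them in $\mathcal I$.
\item[(3)] If $\bigcup_jA_j\notin\mathcal I$, then some $A_j$ is large in some basic clopen set.
\item[(4)] Let $Z=\bigcup_nZ_n$ be full, $Z_n\subseteq Z_{n+1}$, and let $J$ be basic clopen. There is $n$ such that every set that is large in $J$ contains a point surrounded by $Z_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Take $A\notin\mathcal I$ of size $\nu$ and let $Z=A+E$. Then $|Z|=\nu$, $Z\notin\mathcal I$, and $Z+e=Z$ for $e\in E$. Case $\mathcal N$: let $G$ be a Borel hull of $Z$. The Borel set $\bigcap_{e\in E}(G+e)$ is $E$-invariant and contains $Z$, so it is not null and has measure $1$. Hence $\mu^*(Z)=\mu(G)=1$. Case $\mathcal M$: suppose that $Z\cap[t]$ is meager. Each $[t']$ with $|t'|=|t|$ is $[t]+e$ for some $e\in E$, so $Z\cap[t']=(Z\cap[t])+e$ is meager, and then $Z$ is meager, a contradiction. Every nonempty clopen set contains some $[t]$.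

(2) Let $\nu<\mathfrak c$ and take $A\notin\mathcal I$ of size $\nu$. The subgroup generated by $A$ has size $\nu$, so it has $\mathfrak c\ge\lambda$ cosets. Translates of $A$ by representatives of distinct cosets are pairwise disjoint and not in $\mathcal I$. Let $\nu=\mathfrak c$, so that $\lambda=\mathfrak c$. Enumerate the Borel sets in $\mathcal I$ as $(C_\eta)_{\eta<\mathfrak c}$. The complement of $C_\eta$ is a Borel set not in $\mathcal I$, so it is uncountable and has size $\mathfrak c$. By recursion along an enumeration of $\mathfrak c\times\mathfrak c$ in order type $\mathfrak c$, choose pairwise distinct points $y_{\tau,\eta}\notin C_\eta$. For each $\tau$ the set $\{y_{\tau,\eta}:\eta<\mathfrak c\}$ is contained in no $C_\eta$, so it is not in $\mathcal I$.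

(3) Some $A_j$ is not in $\mathcal I$. Case $\mathcal N$: a Borel hull $G$ of $A_j$ has positive measure, hence a density point $y$; for large $k$ and $J=[y{\upharpoonright}k]$ we get $\mu^*(A_j\cap J)=\mu(G\cap J)>\frac12\mu(J)$. Case $\mathcal M$: let $W$ be the union of the basic clopen sets $[t]$ with $A_j\cap[t]$ meager. There are countably many, so $A_j\cap W$ is meager. If the open set $W$ were dense, $A_j\setminus W$ would be nowhere dense and $A_j$ meager. So some basic clopen $J$ is disjoint from $W$. A nonempty clopen $J'\subseteq J$ contains some $[t]$, which is not contained in $W$, so $A_j\cap[t]\notin\mathcal M$.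

(4) Case $\mathcal M$: since $Z\cap J$ is not meager, some $Z_n\cap J$ is not nowhere dense, so $Z_n$ is dense in some $[t]\subseteq J$. If $A$ is large in $J$, there is $y\in A\cap[t]$. For $k\ge|t|$ the shell $O_k(y)$ is an open subset of $[t]$, so it meets $Z_n$.

Case $\mathcal N$: here $\overline{Z_n}$ may be nowhere dense for every $n$, and density points take the place of interior points. From $1=\mu^*(Z)\le\mu^*(Z\cap J)+\mu(2^\omega\setminus J)$ we get $\mu^*(Z\cap J)=\mu(J)$, so $\mu^*(Z_n\cap J)>\frac12\mu(J)$ for some $n$. Let $G=\overline{Z_n}\cap J$ and let $G_0\subseteq G$ be the set of density points of $G$ in $G$. Then $\mu(G_0)=\mu(G)>\frac12\mu(J)$, so $\mu(J\setminus G_0)<\frac12\mu(J)$. If $A$ is large in $J$, then $A\cap J$ is too big to lie in $J\setminus G_0$, so there is $y\in A\cap G_0$. For all large $k$ we have $\mu(G\cap[y{\upharpoonright}k])>\frac12\mu([y{\upharpoonright}k])=\mu([y{\upharpoonright}(k+1)])$, so $G$ meets the other half $O_k(y)$ of $[y{\upharpoonright}k]$. As $O_k(y)$ is open and meets $\overline{Z_n}$, it meets $Z_n$.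
\end{proof}

From here on the two ideals are treated alike.

\subsection*{The data}
Suppose that $Z_n$ surrounds $y$. To catch infinitely many points of $Z_n$ by a sequence fixed in advance, we guess twice. First we guess a countable $D\subseteq\Xi$ that contains the indices of a dense subset of $Z_n$; a cofinal family provides it. Then $D$ has to be thinned to a sequence that converges to $y$: we number the elements of $D$, and from the $k$-th shell around $y$ we keep those with number at most $h(k)$, where $h$ is guessed from an unbounded family. A third, independent guess from the same family supplies $f_\alpha$, as Remark~\ref{rem:needs}(a) demands. Every triple of guesses receives its own set of limit points outside $\mathcal I$. Fix: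
\begin{itemize}
\item a full set $Z=\{z_\xi:\xi\in\Xi\}$, injectively indexed, with $|\Xi|=\nu$ (Lemma~\ref{lem:large}(1));
\item a cofinal family $\mathcal D\subseteq[\Xi]^\omega$ of size $\operatorname{cof}([\nu]^\omega)$, and injections $e_D:D\to\omega$ $(D\in\mathcal D)$;
\item a $\le^*$-unbounded family $\{h_\gamma:\gamma<\mathfrak b\}$ of nondecreasing functions;
\item $T=\mathcal D\times\mathfrak b\times\mathfrak b$, a set of size $\lambda$, and pairwise distinct points $y_{\tau,\eta}\in2^\omega$ $(\tau\in T,\ \eta<\nu)$ with $\{y_{\tau,\eta}:\eta<\nu\}\notin\mathcal I$ for each $\tau$ (Lemma~\ref{lem:large}(2)).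
\end{itemize}
Let $\Lambda=T\times\nu$, so that $|\Xi|\le|\Lambda|=\lambda$. For $\alpha=(\tau,\eta)$ with $\tau=(D,\delta,\gamma)$ put $y_\alpha=y_{\tau,\eta}$ and
\[
f_\alpha=h_\gamma,\qquad a_\alpha=\bigcup_{k\in\omega}\{\xi\in D:z_\xi\in O_k(y_\alpha),\ e_D(\xi)\le h_\delta(k)\}.
\]
Each set in this union is finite, because $e_D$ is injective. Let $\alpha\ne\alpha'$ and $k_0=\Delta(y_\alpha,y_{\alpha'})$. A point in shells of index greater than $k_0$ around both $y_\alpha$ and $y_{\alpha'}$ would agree with both at $k_0$, which is impossible. So $a_\alpha\cap a_{\alpha'}$ is covered by the finite sets with $k\le k_0$ in the two unions. Thus we have data in the sense of Definition~\ref{def:data}.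

\begin{proposition}\label{prop:star}
These data satisfy $(\star)$.
\end{proposition}

\begin{proof}
We verify the hypothesis of Lemma~\ref{lem:H}. Let $\Lambda=\bigcup_j\Lambda_j$. Each of the four factors of $\Lambda=\mathcal D\times\mathfrak b\times\mathfrak b\times\nu$ has a notion of bigness that passes to one piece of any countable partition. We apply this from the last factor to the first to find $i$ and $j$, and then, given $H$, we choose the coordinates of $\alpha$ from the first to the last.

\emph{Step 1: the factor $\nu$.} For $\tau\in T$, the set $\{y_{\tau,\eta}:\eta<\nu\}\notin\mathcal I$ is the union over $j$ of the sets $\{y_{\tau,\eta}:(\tau,\eta)\in\Lambda_j\}$. Lemma~\ref{lem:large}(3) gives a pair $\pi(\tau)=(j,J)$, with $J$ basic clopen, such that $A_\tau=\{y_{\tau,\eta}:(\tau,\eta)\in\Lambda_j\}$ is large in $J$. There are countably many possible pairs.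

\emph{Step 2: the coordinate $\gamma$.} For each $(D,\delta)$ there is a triple $\sigma(D,\delta)=(i,j,J)$ such that $\{h_\gamma(i):\gamma<\mathfrak b,\ \pi(D,\delta,\gamma)=(j,J)\}$ is infinite. Otherwise, for each pair $(j,J)$ the function whose value at $i$ is the maximum of this finite set bounds the family $\{h_\gamma:\pi(D,\delta,\gamma)=(j,J)\}$, and $\{h_\gamma:\gamma<\mathfrak b\}$ is a countable union of bounded families.

\emph{Step 3: the coordinate $\delta$.} For each $D$ there is a triple $\sigma(D)$ such that $\{h_\delta:\sigma(D,\delta)=\sigma(D)\}$ is $\le^*$-unbounded, again because a countable union of bounded families is bounded.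

\emph{Step 4: the factor $\mathcal D$.} There is a triple $(i,j,J)$ such that $\mathcal D'=\{D\in\mathcal D:\sigma(D)=(i,j,J)\}$ is cofinal. Otherwise choose for each triple $\sigma$ a countable set $c_\sigma$ that is contained in no $D$ with $\sigma(D)=\sigma$. Some $D\in\mathcal D$ contains the countable set $\bigcup_\sigma c_\sigma$, and in particular $c_{\sigma(D)}$, a contradiction.

\emph{Step 5: choosing $\alpha$.} Fix $(i,j,J)$ from Step 4 and let $H:\Xi\to\omega$. Put $\Xi_n=\{\xi:H(\xi)\le n\}$ and $Z_n=\{z_\xi:\xi\in\Xi_n\}$. These sets increase to $Z$; let $n$ be given by Lemma~\ref{lem:large}(4) for $J$. Choose a countable $X\subseteq\Xi_n$ such that $Z_X=\{z_\xi:\xi\in X\}$ is dense in $Z_n$, and then $D\in\mathcal D'$ with $X\subseteq D$.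

The index $\delta$ has to be chosen before the limit point $y$, so we need a bound, independent of $y$, on the least number of an element of $X$ in the $k$-th shell around $y$. Only finitely many sets occur as $k$-th shells, namely the sets $[u]$ with $u\in2^{k+1}$. Let
\[
m(k)=\max\bigl\{\min\{e_D(\xi):\xi\in X,\ z_\xi\in[u]\}\ :\ u\in2^{k+1},\ [u]\cap Z_X\ne\emptyset\bigr\},
\]
with $\max\emptyset=0$. By Step 3 choose $\delta$ with $\sigma(D,\delta)=(i,j,J)$ and $h_\delta\not\le^*m$. By Step 2 choose $\gamma$ with $\pi(D,\delta,\gamma)=(j,J)$ and $h_\gamma(i)>n$. Let $\tau=(D,\delta,\gamma)$. By Step 1, $A_\tau$ is large in $J$, so by the choice of $n$ there is $\eta$ such that $\alpha=(\tau,\eta)\in\Lambda_j$ and $Z_n$ surrounds $y_\alpha$. The shells are open and $Z_X$ is dense in $Z_n$, so $Z_X$ surrounds $y_\alpha$ as well.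

There are infinitely many $k$ with $h_\delta(k)>m(k)$, and for all but finitely many of them $O_k(y_\alpha)$ meets $Z_X$. For such $k$, the definition of $m$ gives $\xi_k\in X$ with $z_{\xi_k}\in O_k(y_\alpha)$ and $e_D(\xi_k)\le m(k)<h_\delta(k)$, so $\xi_k\in a_\alpha$. The shells are pairwise disjoint, so the $\xi_k$ are pairwise distinct, and $H(\xi_k)\le n<h_\gamma(i)=f_\alpha(i)$ because $\xi_k\in X\subseteq\Xi_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ and $L$ be the spaces of Section~\ref{sec:spaces} for the data above. By Lemma~\ref{lem:compact} both are compact of weight $\lambda$, $K$ is zero-dimensional, and $L$ is a continuous image of $K$. By Proposition~\ref{prop:K}, $K$ is RN. By Proposition~\ref{prop:star} and Theorem~\ref{thm:criterion}, $L$ is not RN.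
\end{proof}

\section{The random model}\label{sec:random}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
If $\mathfrak b=\operatorname{non}(\mathcal N)=\aleph_1$, then Theorem~\ref{thm:main} with $\mathcal I=\mathcal N$ has $\lambda=\aleph_1$ by \eqref{eq:cof}.

Let $V$ be a model of CH, let $\kappa\ge\aleph_2$ be a cardinal in $V$, and let $G$ be generic over $V$ for the measure algebra of $2^{\kappa\times\omega}$, which adds reals $c_\xi\in2^\omega$, $\xi<\kappa$. We use the following standard facts; see, for example, \cite{BJ,Ku}.
\begin{enumerate}
\item[(i)] The forcing is ccc, so it preserves cardinals, and it is $\omega^\omega$-bounding: every function in $\omega^\omega\cap V[G]$ is dominated by a function in $V$.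
\item[(ii)] Every real of $V[G]$ lies in $V[G{\upharpoonright}S]$ for some countable $S\subseteq\kappa$ in $V$.
\item[(iii)] For $S\in V$ and $\xi\notin S$, the real $c_\xi$ is random over $V[G{\upharpoonright}S]$: it avoids every Borel null set coded in that model.
\end{enumerate}
By (ii) and (iii), for every Borel null set $N$ in $V[G]$ there is a countable $S_N\subseteq\kappa$ with $c_\xi\notin N$ for all $\xi\notin S_N$. We work in $V[G]$.

\emph{$\mathfrak b=\aleph_1$.} By (i) and CH in $V$, the family $\omega^\omega\cap V$ is dominating and has size $\aleph_1$. A dominating family is unbounded: if $g$ bounded it, no member would dominate $g+1$.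

\emph{$\operatorname{non}(\mathcal N)=\aleph_1$.} A Borel null set $N$ misses $c_\xi$ for $\xi\in\omega_1\setminus S_N$, so $\{c_\xi:\xi<\omega_1\}$ is not null.

\emph{Fewer than $\kappa$ null sets do not cover $2^\omega$.} We may take them Borel. The union of the corresponding sets $S_N$ has size less than $\kappa$, and $c_\xi$ with $\xi$ outside this union avoids all the null sets.

\emph{$\operatorname{non}(\mathcal M)\ge\kappa$.} This is Rothberger's inequality $\operatorname{non}(\mathcal M)\ge\operatorname{cov}(\mathcal N)$, where $\operatorname{cov}(\mathcal N)$ is the least number of null sets that cover $2^\omega$. Let $N$ be the set of $y$ that vanish on the interval $[n^2,(n+1)^2)$ for infinitely many $n$. It is a dense $G_\delta$ set, and it is null by the Borel--Cantelli lemma, as $\sum_n2^{-(2n+1)}<\infty$. Let $Y$ be non-meager. For each $z$ the comeager set $z+N$ meets $Y$, so $z\in y+N$ for some $y\in Y$. Thus $2^\omega$ is covered by the $|Y|$ null sets $y+N$, and $|Y|\ge\kappa$.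
\end{proof}

In $V[G]$ there is therefore an RN space of weight $\aleph_1$ with a continuous image that is not RN, while $\operatorname{non}(\mathcal M)\ge\kappa>\aleph_1$.

\section{The least weight}\label{sec:weight}

\begin{proof}[Proof of Theorem~\ref{thm:weight}]
If $K$ is RN of weight less than $\mathfrak b$ and $L$ is a continuous image of $K$, then $L$ is quasi RN by Namioka's result and has weight less than $\mathfrak b$, so it is RN by the theorem of Avil\'es. Hence $\mathfrak b\le\mathfrak w$. The upper bound is Theorem~\ref{thm:main} for the two ideals; for $\mathcal M$ the term $\mathfrak b$ drops out because $\mathfrak b\le\operatorname{non}(\mathcal M)\le\operatorname{cof}([\operatorname{non}(\mathcal M)]^\omega)$.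

Let $\kappa\ge\mathfrak w$, let $K$ be an RN space of weight $\mathfrak w$ with a continuous image $L$ that is not RN, and let $A$ be the one-point compactification of a discrete set of size $\kappa$. The space $A$ is scattered, hence RN, and has weight $\kappa$. The disjoint sum $K\oplus A$ has weight $\kappa$. It is RN: if $d$ is a lower semicontinuous metric that fragments $K$, use $\min\{d,1\}$ on $K$ and let all other distances between distinct points be $1$. It maps onto $L\oplus A$, which is not RN because its closed subspace $L$ is not.

(a) If $\operatorname{non}(\mathcal M)=\aleph_1$, then $\aleph_1\le\mathfrak b\le\mathfrak w\le\operatorname{cof}([\aleph_1]^\omega)=\aleph_1$.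

(b) If $\max\{\mathfrak b,\operatorname{non}(\mathcal N)\}=\aleph_1$, then both cardinals equal $\aleph_1$, the second term of the minimum is $\aleph_1$ by \eqref{eq:cof}, and $\mathfrak w\ge\mathfrak b=\aleph_1$. The consistency statement is part of Corollary~\ref{cor:answer}.

(c) Let $\mathcal I$ be an ideal with $\nu=\operatorname{non}(\mathcal I)\le\mathfrak b<\aleph_\omega$. Then $\nu=\aleph_n$ for some $1\le n<\omega$, so $\operatorname{cof}([\nu]^\omega)=\nu\le\mathfrak b$ by \eqref{eq:cof}, and the upper bound gives $\mathfrak w\le\mathfrak b$. The description of the possible weights follows from the second assertion of the theorem.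
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{Ku} Kunen, \emph{Random and Cohen reals}.

\bibitem{MM} Arturo Mart\'inez-Celis and Adam Morawski, \emph{A small Radon-Nikod\'ym compact space from a parametrized diamond}, arXiv:2504.09351 (2025).

\bibitem{MHD} Moore, Hru\v{s}\'ak and D\v{z}amonja, \emph{Parametrized $\diamondsuit$ principles}.

\end{thebibliography}
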